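\title{A computably random set that is random relative to no incomputable oracle}

\begin{abstract}
We construct a computably random set $X$ such that every incomputable oracle computes a martingale that succeeds on $X$. An oracle can win in two ways. It can wait for partial martingales to converge and then predict a stretch of $X$ that was built greedily against them; and when such a wait lasts forever, $X$ pays the waiting oracle through a fixed functional, which is possible because a computable martingale can protect only computable oracles. A computable tree construction keeps the two mechanisms apart. We also discuss strengthenings and limits of the result.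
\end{abstract}

\section{The question}\label{sec:intro}

We identify a set $X\subseteq\mathbb N$ with an infinite binary sequence and write $X{\upharpoonright}n$ for the string of its first $n$ bits. A \emph{martingale} is a function $d\colon 2^{<\omega}\to\mathbb R_{\ge0}$ on finite binary strings such that $2d(x)=d(x0)+d(x1)$ for all $x$. It records the capital of a gambler who sees the bits one by one and bets at fair odds on the next bit. The martingale \emph{succeeds} on $X$ if $\sup_n d(X{\upharpoonright}n)=\infty$. For an oracle $A\subseteq\mathbb N$, the martingale $d$ is \emph{$A$-computable} if an algorithm with access to $A$, given a string $x$ and a number $k$, outputs a rational within $2^{-k}$ of $d(x)$. The algorithm may run as long as it likes, but it must halt on every input; both halves of this sentence matter below. A set $X$ is \emph{computably random relative to $A$} if no $A$-computable martingale succeeds on $X$, and \emph{computably random} if no computable martingale does. The following question is posed in \cite{LB}.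

\begin{quote}
Let $X$ be computably random. Is there an incomputable oracle $A$ such that $X$ is computably random relative to $A$?
\end{quote}

Let $\mathcal O(X)$ be the class of oracles relative to which $X$ is computably random. It is closed downward under Turing reducibility, and it contains the computable sets exactly when $X$ is computably random. Its size measures how robust the randomness of $X$ is, and the question asks whether it can be as small as the definitions allow.

In the sense of category $\mathcal O(X)$ is always small. Let $d_n^A$ keep capital $1$ up to length $n$ and then bet everything, at the positions $n,\dots,3n-1$, on the corresponding bit of $A$. The $A$-computable martingale $\sum_{n\ge1}2^{-n}d_n^A$ reaches $2^{-n}2^{2n}=2^n$ on $X$ whenever $X$ and $A$ agree on $[n,3n)$, and for fixed $X$ the oracles that agree with $X$ on infinitely many of these intervals form a dense $G_\delta$ set. So $\mathcal O(X)$ is meager. The neighboring randomness notions, recalled in Section~\ref{sec:limits}, nevertheless suggest the answer yes. If $X$ has the stronger property of being Martin-L\"of random, then $\mathcal O(X)$ contains almost every oracle. For the weaker notion of Schnorr randomness, there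 are incomputable oracles relative to which every Schnorr random set remains Schnorr random. And a counterexample has to lose against continuum many oracles that have nothing in common except incomputability. Yet the answer is no.

\begin{theorem}\label{thm:main}
There is a computably random set $X$ such that for every incomputable $A\subseteq\mathbb N$ some $A$-computable martingale succeeds on $X$.
\end{theorem}

The proof occupies Sections~\ref{sec:prelim}--\ref{sec:X} and is self-contained. Section~\ref{sec:cover} shows how a single incomputable oracle can be made to win against a computably random set. Section~\ref{sec:idea} explains, on a model case, how to serve all oracles at once, and Sections~\ref{sec:tree}--\ref{sec:X} carry this out. Section~\ref{sec:limits} contains strengthenings and limits; only there do we use cited theorems.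

\section{Martingales}\label{sec:prelim}

The empty string is $\varepsilon$, the set of strings of length $t$ is $2^t$, and positions in a string start at $0$. We write $x\subseteq y$ and $x\subset A$ for the prefix relation, and $[\sigma]=\{A:\sigma\subset A\}$. A \emph{martingale up to length $v$} is a nonnegative function on the strings of length $\le v$ that satisfies the martingale equation for $|x|<v$. Since $d(xi)\le 2d(x)$, every martingale satisfies $d(x)\le2^{|x|}d(\varepsilon)$.

\subsection*{A list of the computable martingales}
To show that a set is computably random, it suffices to consider rational-valued martingales that are computed exactly. Indeed, let $d$ be a computable martingale. Choose a rational $\hat d(\varepsilon)\ge d(\varepsilon)+1$; given $\hat d(x)$, choose a rational $\hat d(x0)$ within $2^{-|x|-3}$ of $d(x0)+\hat d(x)-d(x)$ and put $\hat d(x1)=2\hat d(x)-\hat d(x0)$. The difference $\delta=\hat d-d$ satisfies $|\delta(x0)-\delta(x)|\le2^{-|x|-3}$ and $\delta(x1)-\delta(x)=\delta(x)-\delta(x0)$, so $\delta\ge1-\sum_i2^{-i-3}>0$. Thus $\hat d\ge d$ is a computable rational martingale with positive initial capital, and it succeeds wherever $d$ does.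

Let $(N_e)_{e\in\mathbb N}$ be an effective list of the partial computable functions $2^{<\omega}\to\mathbb Q$. Let $\mathrm{conv}_e(s)$ be the largest $n\le s$ such that $N_e(x)$ converges within $s$ steps for all $|x|\le n$, $N_e(\varepsilon)=1$, and $N_e$ is a martingale up to length $n$; let $\mathrm{conv}_e(s)=-1$ if there is no such $n$. This function is computable, nondecreasing in $s$, and at most $s$. Put
\[
\mathrm{Tot}=\{e:\textstyle\lim_s\mathrm{conv}_e(s)=\infty\}=\{e_1<e_2<\cdots\},\qquad F_j=\{e_1,\dots,e_j\},\quad F_0=\emptyset .
\]
The set $\mathrm{Tot}$ consists of the indices of the total rational martingales with initial capital $1$, and it is infinite. By the previous paragraph and scaling, $X$ is computably random if and only if no $N_e$ with $e\in\mathrm{Tot}$ succeeds on $X$. For a finite set $F\subseteq\mathbb N$ and a \emph{weight function} $a\colon F\to\mathbb N$ let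
\[
M_{F,a}=1+\sum_{e\in F}2^{-a(e)}N_e .
\]
If $\mathrm{conv}_e(s)\ge v$ for all $e\in F$, then $M_{F,a}$ is a martingale up to length $v$, it is $\ge1$, and its values are known. If $a$ is defined on a larger set, $M_{F,a}$ refers to its restriction to $F$.

Let $M$ be a martingale up to length $v$ and $|x|<v$. The \emph{greedy step} for $M$ leads from $x$ to $x0$ if $M(x0)\le M(x1)$ and to $x1$ otherwise. It does not increase $M$. A computably random set can be built by greedy steps, bringing in the total martingales one after the other with small weights. The next lemma says how much slack this leaves; all our constructions live on that slack.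

\begin{lemma}\label{lem:crit}
Let $0=b_0<b_1<\cdots$, let $a(e_i)=b_i+i$ for $i\ge1$, and let $M_j=M_{F_j,a}$. Suppose that $\gamma_j\ge1$, $\prod_j\gamma_j<\infty$, and $M_j(X{\upharpoonright}n)\le\gamma_jM_j(X{\upharpoonright}b_j)$ whenever $b_j\le n\le b_{j+1}$. Then $X$ is computably random. Moreover $b_j\ge j$, and $a(e_i)\le2b_j$ for $i\le j$.
\end{lemma}

\begin{proof}
The last sentence holds because the $b_j$ increase strictly. For $j\ge1$ we have $N_{e_j}(X{\upharpoonright}b_j)\le2^{b_j}$ and $M_{j-1}\ge1$, so
\[
M_j(X{\upharpoonright}b_j)\le M_{j-1}(X{\upharpoonright}b_j)+2^{-j}\le(1+2^{-j})\,M_{j-1}(X{\upharpoonright}b_j)\le(1+2^{-j})\,\gamma_{j-1}\,M_{j-1}(X{\upharpoonright}b_{j-1}).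
\]
Since $M_0=1$, induction gives $M_j(X{\upharpoonright}n)\le C=\prod_{j\ge1}(1+2^{-j})\prod_j\gamma_j<\infty$ for all $j$ and all $n\in[b_j,b_{j+1}]$. Hence $N_{e_i}(X{\upharpoonright}n)\le2^{a(e_i)}C$ for all $n\ge b_i$.
\end{proof}

\subsection*{Two standard facts}

\begin{lemma}[Ville's inequality]\label{lem:ville}
Let $M$ be a martingale up to length $v$, let $|z|\le v$ and $\theta>0$. For a uniformly random $X\supset z$, the probability that $M(y)\ge\theta$ for some $y$ with $z\subseteq y\subset X$ and $|y|\le v$ is at most $M(z)/\theta$.
\end{lemma}

\begin{proof}
Let $S$ be the set of minimal $y\supseteq z$ with $|y|\le v$ and $M(y)\ge\theta$; the probability in question is $\sum_{y\in S}2^{|z|-|y|}$. The martingale equation gives $\sum M(w)=2^{v-|y|}M(y)$, the sum running over the extensions $w$ of $y$ of length $v$. The strings in $S$ are incomparable, so $2^{v-|z|}M(z)\ge\sum_{y\in S}2^{v-|y|}M(y)\ge\theta\sum_{y\in S}2^{v-|y|}$.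
\end{proof}

\begin{lemma}[Narrow trees]\label{lem:narrow}
Let $(R_p)_{p\ge1}$ be a computable sequence of sets $R_p\subseteq2^p$ with $|R_p|<\kappa$ for all $p$. Every $A$ with $A{\upharpoonright}p\in R_p$ for all $p$ is computable.
\end{lemma}

\begin{proof}
There are fewer than $\kappa$ such sets, since $\kappa$ distinct ones would have $\kappa$ distinct prefixes of some length $p$. Fix one of them, $A$, and $p_0$ such that no other one extends $A{\upharpoonright}p_0$. Let $T$ be the decidable set of $\tau\supseteq A{\upharpoonright}p_0$ with $\tau{\upharpoonright}p\in R_p$ for $1\le p\le|\tau|$. Its only infinite path is $A$. Given $p\ge p_0$, K\"onig's lemma yields $n\ge p$ such that all strings of length $n$ in $T$ agree on their first $p$ bits: otherwise some string of length $p$ other than $A{\upharpoonright}p$ would have arbitrarily long extensions in $T$, and hence lie on a second path. Such an $n$ can be found by search, and the common prefix is $A{\upharpoonright}p$ because $A{\upharpoonright}n\in T$.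
\end{proof}

\section{Paying one oracle: the covering lemma}\label{sec:cover}

Suppose we have built a string $z$ of length $t$ and want to extend it to a string $y$ so that a computable martingale $M$ grows by less than the factor $1+2^{-t}$, while a martingale computed from an oracle $A$ gains a large amount $g$. The oracle is arbitrary, so all we can use is its name. Reserve for each string $\sigma\in2^p$ a block $I_\sigma$ of $\lambda$ fresh positions, and let $A$ bet on the event that all bits in $I_{A\upharpoonright p}$ are $1$. This event has probability $q=2^{-\lambda}$, so a stake of $gq$ returns $g$. The martingale $M$ \emph{blocks} $\sigma$ if it reaches $(1+2^{-t})M(z)$ along every extension of $z$ that is $1$ on $I_\sigma$. The point is an asymmetry: the oracle pays for its own block only, while $M$ pays for each block separately.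

\begin{example}\label{ex:blocks}
Let $t=1$ and $\lambda=p=2$. If $M$ blocks $m$ disjoint blocks, then the union of $m$ independent events of probability $\frac14$ forces $M$ up to $\frac32M(z)$, so Lemma~\ref{lem:ville} gives $1-(\frac34)^m\le\frac23$. Since $(\frac34)^4=\frac{81}{256}<\frac13$, we get $m\le3$. So one of the four strings $00,01,10,11$ is not blocked. If we assign fresh blocks to the blocked strings and repeat, then $M$ can block at most three times in total, and after at most four rounds every oracle has met a block that $M$ does not block.
\end{example}

For a large gain the blocks must be long, and then plain repetition is too expensive. As we compute below, $M$ can block up to about $(t+1)/q$ times; if it blocks the same single string each time, the oracles above that string stake $gq\cdot(t+1)/q=g(t+1)$ in total, which is more than their capital $1$. So we repeat a round only if $M$ has blocked at least $\kappa=2g(t+1)$ strings, for then $M$ spends its budget $\kappa$ times faster than any oracle. If $M$ has blocked fewer than $\kappa$ strings, we pass to longer names and cheaper blocks. An oracle that is blocked forever then lies on a computable tree of width less than $\kappa$, and so it is computable.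

Fix a computable bijection between numbers $c$ and triples $(z,F,a)$, where $z$ is a nonempty string, $F\subseteq\mathbb N$ is finite and $a\colon F\to\mathbb N$. For such $c$ write
\[
t=|z|,\qquad M=M_{F,a},\qquad g=2^{c+1}t,\qquad\theta=(1+2^{-t})M(z).
\]
We do not assume $F\subseteq\mathrm{Tot}$; the value $\theta$ is used only after $M(z)$ has converged.

\begin{lemma}[Covering lemma]\label{lem:cover}
Uniformly in $c$ there are a procedure $\mathcal P_c$, which enumerates pairs of strings $(\sigma,y)$ at steps $s=1,2,\dots$, and a total computable functional $G_c$, with each $G_c^A$ a martingale and $G_c^A(\varepsilon)=1$, such that: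
\begin{enumerate}
\item[(i)] if $(\sigma,y)$ is enumerated at step $s$, then $|\sigma|,|y|\le s$, the string $y$ properly extends $z$, $M(y')<\theta$ for all $z\subseteq y'\subseteq y$, and $G_c^A(y)\ge g$ for all $A\in[\sigma]$;
\item[(ii)] if $F\subseteq\mathrm{Tot}$, then every incomputable $A$ extends $\sigma$ for some enumerated pair $(\sigma,y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\kappa=2g(t+1)$. For $p\ge1$ let $q_p=2^{-\lambda_p}$, where $\lambda_p$ is least with $gq_p\le2^{-p-1}$; note $\lambda_p\ge1$.

\emph{The procedure} works in rounds, each with a level $p$. The first round is defined at step $1$ and has level $1$. When a round of level $p$ is to be defined at step $s$, let $H$ be the set of strings of length $p$ that extend no $\sigma$ from a pair enumerated so far. If $H=\emptyset$, the procedure stops. Otherwise choose disjoint blocks $I_\sigma$ $(\sigma\in H)$ of $\lambda_p$ positions each, all positions being $\ge\max(s+1,t)$, and let $v$ be the largest position plus $1$. Wait for a step $s'\ge v$ with $\mathrm{conv}_e(s')\ge v$ for all $e\in F$; then $M$ is a known martingale up to length $v$. At step $s'$ treat each $\sigma\in H$: if some $y\supseteq z$ of length $v$ is $1$ on $I_\sigma$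 and has $M(y')<\theta$ for all $z\subseteq y'\subseteq y$, enumerate $(\sigma,y)$ for the first such $y$; otherwise $\sigma$ is \emph{blocked} in this round. The round is now finished. Call it \emph{heavy} if at least $\kappa$ strings are blocked. At the same step $s'$ define the next round, of level $p$ if the finished round is heavy and of level $p+1$ otherwise.

Since $s'\ge v>s$, rounds are defined at strictly increasing steps, so a round of level $p$ is defined at a step $s\ge p$. Thus an enumerated pair has $|\sigma|=p\le s'$ and $t<|y|=v\le s'$. The next round uses positions $\ge s'+1>v$, so all blocks of all rounds are disjoint. We write $q_r=q_p$ for a round $r$ of level $p$.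

\emph{The budget of $M$.} Consider finitely many finished rounds and all pairs $(r,\sigma)$ with $\sigma$ blocked in one of these rounds $r$. For a random $X\supset z$, the event that $X$ is $1$ on the block of $(r,\sigma)$ has probability $q_r$, because the positions are $\ge t$, and it implies that $M$ reaches $\theta$ between $z$ and the length $v$ of round $r$. The events are independent. By Lemma~\ref{lem:ville}, applied up to the largest $v$, their union has probability at most $M(z)/\theta=1/(1+2^{-t})$. Therefore
\[
\exp\Bigl(-\sum q_r\Bigr)\ge\prod(1-q_r)\ge\frac{2^{-t}}{1+2^{-t}}\ge2^{-t-1},
\]
with sum and product over the pairs $(r,\sigma)$. This holds for any finitely many finished rounds, so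
\begin{equation}\label{eq:budget}
\sum_{(r,\sigma)\text{ blocked}}q_r\le t+1 .
\end{equation}

\emph{The budget of the oracles.} A heavy round $r$ contributes at least $\kappa q_r$ to \eqref{eq:budget}, so $\sum_{r\text{ heavy}}gq_r\le g(t+1)/\kappa=\frac12$. A round that is not heavy is either unfinished or followed by a change of level, so each level has at most one such round. Hence
\begin{equation}\label{eq:stakes}
\sum_{\text{all rounds }r}gq_r\le\frac12+\sum_{p\ge1}2^{-p-1}=1 .
\end{equation}

\emph{The functional.} Fix $A$. Say that $A$ \emph{takes part} in a round $r$ of level $p$ if $\sigma=A{\upharpoonright}p$ belongs to the set $H$ of that round. In this case let $W_r(x)=1$ for $x\not\supseteq z$, and for $x\supseteq z$ let $W_r(x)=2^{|I_\sigma\cap[0,|x|)|}$ if $x$ is $1$ on $I_\sigma\cap[0,|x|)$ and $W_r(x)=0$ otherwise. All positions of $I_\sigma$ are $\ge t$, so $W_r(z)=1$. Thus $W_r$ is a martingale: it is $1$ on the prefixes of $z$ and on the strings incomparable with $z$, and above $z$ it bets everything on $1$ at the positions in $I_\sigma$ and nothing elsewhere. Put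
\[
G_c^A(x)=1+\sum_r gq_r\,(W_r(x)-1),
\]
the sum running over the rounds in which $A$ takes part. If $W_r(x)\ne1$, then round $r$ has a position below $|x|$ and so was defined at a step below $|x|$. Hence the sum is finite for each $x$ and can be computed from $A$ by running the procedure for $|x|$ steps, whether or not a wait ends. The function $G_c^A$ satisfies the martingale equation, $G_c^A(\varepsilon)=1$, and $G_c^A\ge1-\sum_rgq_r\ge0$ by \eqref{eq:stakes}. If $(\sigma,y)$ is enumerated in round $r$ and $A\in[\sigma]$, then $A$ takes part in $r$ and $W_r(y)=1/q_r$, so $G_c^A(y)\ge1-\sum_{r'}gq_{r'}+gq_rW_r(y)\ge g$. This proves (i).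

\emph{Covering.} Let $F\subseteq\mathrm{Tot}$. Then every wait ends, and each level $p$ has at most $(t+1)/(\kappa q_p)$ heavy rounds by \eqref{eq:budget}. If the procedure stops, every $A$ extends an enumerated $\sigma$. Otherwise each level $p$ has a last round, recognizable as the one that is not heavy; let $R_p$ be the set of strings blocked in it. The sequence $(R_p)$ is computable and $|R_p|<\kappa$. A string of length $p$ outside $R_p$ either is not in $H$ or is enumerated in that round, so it extends an enumerated $\sigma$. Hence an oracle $A$ that extends no enumerated $\sigma$ has $A{\upharpoonright}p\in R_p$ for all $p$, and it is computable by Lemma~\ref{lem:narrow}.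
\end{proof}

We write $\mathcal P_{(z,F,a)}$ for $\mathcal P_c$ and merge the functionals into
\[
L^A=\sum_c2^{-c-1}G_c^A .
\]
Since $G_c^A(x)\le2^{|x|}$, the tails of the series are effectively small, so $L^A$ is an $A$-computable martingale, uniformly in $A$. The gain $g=2^{c+1}t$ was chosen to cancel the weight $2^{-c-1}$:
\begin{equation}\label{eq:L}
\text{if }\mathcal P_{(z,F,a)}\text{ enumerates }(\sigma,y),\text{ then }L^A(y)\ge|z|\text{ for all }A\in[\sigma].
\end{equation}

\begin{example}[One oracle]\label{ex:one}
Fix an incomputable $A$. We build a computably random $X$ on which $L^A$ succeeds. Let $b_0=0$, $b_1=1$ and $X{\upharpoonright}1=0$. Given $z=X{\upharpoonright}b_j$ with $j\ge1$, and $a(e_i)=b_i+i$ for $i\le j$, Lemma~\ref{lem:cover}(ii) provides a pair $(\sigma,y)$ enumerated by $\mathcal P_{(z,F_j,a)}$ with $\sigma\subset A$; let $b_{j+1}=|y|$ and $X{\upharpoonright}b_{j+1}=y$. Lemma~\ref{lem:crit} applies with $\gamma_0=1$ and $\gamma_j=1+2^{-b_j}$, and $L^A(X{\upharpoonright}b_{j+1})\ge b_j$ by \eqref{eq:L}.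
\end{example}

\section{All oracles at once: the idea}\label{sec:idea}

In Example~\ref{ex:one} the passage from $z$ to $y$, which we call a \emph{jump}, pays only the oracles in one cylinder $[\sigma]$, and the cylinder was chosen by looking at $A$. A set $X$ that serves all oracles needs a second source of income for them, and a rule that says whom to pay by jumps.

\subsection*{Greedy stretches are predictable}
Put $\ell_n=2n^2+2n$. Suppose that $X$ makes greedy steps for $M_{E,a}$ between the lengths $n$ and $n+\ell_n$, where $|E|\le n$ and $a\le2n$. A gambler who is given $E$ and has the values of the $N_e$ $(e\in E)$ up to length $n+\ell_n$ splits a capital of $2^{-n}$ among the at most $(2n+1)^n\le2^{2n^2}$ possible weight functions. The correct one predicts $\ell_n$ bits, so the gambler ends with at least $2^{-n}2^{-2n^2}2^{\ell_n}=2^n$. The gambler may wait as long as necessary for the values before placing the first bet at length $n$. The danger is that $E\not\subseteq\mathrm{Tot}$: then the wait may be infinite, and the strategy is not a total martingale. The rule for jumps is therefore: \emph{$X$ pays by a jump exactly those incomputable oracles that wait forever}. An oracle that waits forever infinitely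 often wins with $L^A$. An oracle that does so finitely often ignores these waits and wins by prediction.

The schedule of waits must be computable, so it cannot refer to $X$ or to the true weights. An infinite wait is safe only if a jump is available from every string of the relevant length and for all weights that may occur.

\begin{definition}\label{def:ready}
Let $F$ be finite and $t\ge1$. A string $\rho$ is \emph{$(F,t)$-ready at time $s$} if for all $z\in2^t$ and all $a\colon F\to\{0,\dots,2t\}$ the procedure $\mathcal P_{(z,F,a)}$ has enumerated, by step $s$, a pair $(\sigma,y)$ with $\sigma\subseteq\rho$.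
\end{definition}

Readiness is decidable, and it is preserved when $s$ grows and when $\rho$ is extended. There are finitely many pairs $(z,a)$, and a string $\sigma$ enumerated by step $s$ has length $\le s$. So Lemma~\ref{lem:cover}(ii) gives:
\begin{equation}\label{eq:ready}
\begin{gathered}
\text{if }F\subseteq\mathrm{Tot},\ t\ge1\text{ and }A\text{ is incomputable,}\\
\text{then }A{\upharpoonright}s\text{ is }(F,t)\text{-ready at time }s\text{ for all large }s.
\end{gathered}
\end{equation}

\subsection*{A model case}
Suppose we know that $F\subseteq\mathrm{Tot}$ and do not know whether one further index $e$ is in $\mathrm{Tot}$. Let $E=F\cup\{e\}$. Starting at a stage $t$, we run a \emph{cycle} of two passes. A pass starting at stage $s$ gives each $\rho\in2^s$ a \emph{turn}, one after the other. A turn that starts at stage $n$ lasts until the martingales in $E$ have converged up to length $n+\ell_n$, and during this turn the oracles in $[\rho]$, and no others, wait in order to bet at length $n$. If $\rho$ was $(F,t)$-ready at the start of the pass, they wait until the convergence. If not, an oracle $A$ gives up as soon as $A{\upharpoonright}s'$ is $(F,t)$-ready at some time $s'$. Stages double as lengths of $X$.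 There are two outcomes.

\emph{All turns end.} Each oracle sees the convergence in the first pass, or else it gives up because it has become ready; in that case it is ready when the second pass starts, and it sees the convergence there. So every oracle bets at some length $n$ in the cycle, and it wins $2^n$ if $X$ is greedy for $M_{E,a}$ throughout the cycle.

\emph{The turn of some $\rho$ never ends.} Then $e\notin\mathrm{Tot}$, and $X$ has to respect only $F$. If $\rho$ was not ready, then by \eqref{eq:ready} every incomputable oracle in $[\rho]$ gives up, and nothing is owed. If $\rho$ was ready, then the oracles in $[\rho]$ wait forever, and a single jump of $X$ at length $t$ pays all of them. The oracles outside $[\rho]$ have gained nothing, but they do not wait forever; a later cycle serves them.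

\subsection*{What the general case adds}
In general $E$ is a guess with $k$ elements, and nobody knows which initial segment of $E$ consists of total martingales. Let $D_i$ be the set of the $i$ smallest elements of $E$. An oracle that is ready for $D_0,\dots,D_{i-1}$ but not for $D_i$ gives up when it becomes ready for $D_i$. If it is incomputable and waits forever, then $D_i\not\subseteq\mathrm{Tot}$, so it is ready for every $D_j$ that is contained in $\mathrm{Tot}$. Each time it gives up, $i$ grows, so $k+1$ passes suffice. Moreover, cycles for different guesses make demands on the same set $X$, and we need three things.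
\begin{enumerate}
\item[(R1)] A jump respects only an initial segment $F_j$ of $\mathrm{Tot}$, whereas $X$ must eventually respect each total martingale. So for each $j$ only finitely many jumps may be limited to $F_j$.
\item[(R2)] The intervals of lengths used by different jumps are disjoint.
\item[(R3)] For each $j$ there are arbitrarily late completed cycles for the correct guess $F_j$ that contain no jump.
\end{enumerate}
A tree of guesses provides them, in Lemmas~\ref{lem:perm}, \ref{lem:disjoint} and \ref{lem:clean}.

\section{The tree construction}\label{sec:tree}

The construction in this section is computable and does not depend on $X$ or on any oracle.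

\subsection*{Nodes}
Nodes are finite strings $\beta$ over $\{\infty,\mathsf f\}$. The node $\beta$ guesses that an index $e<|\beta|$ is in $\mathrm{Tot}$ if and only if $\beta(e)=\infty$, and it tests the index $|\beta|$ by waiting for it. Accordingly let
\[
E_\beta=\{e<|\beta|:\beta(e)=\infty\}\cup\{|\beta|\},\qquad k=|E_\beta|\ge1,
\]
and let $D_i$ $(0\le i\le k)$ be the set of the $i$ smallest elements of $E_\beta$. Write $\eta\prec\beta$ if $\eta\mathsf f\subseteq\beta$, or if $\gamma\infty\subseteq\eta$ and $\gamma\mathsf f\subseteq\beta$ for some $\gamma$. In words, $\beta$ believes that $\eta$ or a prefix passed by $\eta$ waits forever. Considering the longest common prefix, we see that two distinct nodes $\beta,\eta$ satisfy exactly one of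
\begin{equation}\label{eq:four}
\eta\prec\beta,\qquad\beta\prec\eta,\qquad\beta\infty\subseteq\eta,\qquad\eta\infty\subseteq\beta .
\end{equation}

\subsection*{Cycles}
A \emph{cycle} of $\beta$ has a \emph{base} $t$ and consists of $k+1$ \emph{passes}. A pass that starts at stage $s'$ goes through the strings $\rho\in2^{s'}$ in lexicographic order, giving each one \emph{turn}. The \emph{status} of $\rho$ is the least $i<k$ such that $\rho$ is not $(D_i,t)$-ready at time $s'$, and it is $k$ if there is no such $i$. When the turn of $\rho$ starts at stage $n\ge s'$, it creates the \emph{item} $P=(\beta,t,\rho,i,n)$, where $i$ is the status. We write $t_P,\rho_P,i_P,n_P$ for the components; thus $t_P\le|\rho_P|\le n_P$. The item is \emph{current} at $\beta$ until its turn \emph{ends} or it is \emph{canceled}. A node with a cycle in progress always has a current item.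

\subsection*{Stage $s\ge1$}
Start by visiting the root. When a node $\beta$ is visited, do the following.
\begin{enumerate}
\item[(a)] If $\beta$ has no cycle in progress, start a cycle with base $s$, its first pass, and the first turn. The node $\beta$ \emph{acts}, and the stage ends.
\item[(b)] If $\beta$ has a current item $P$ and $\mathrm{conv}_e(s)<n_P+\ell_{n_P}$ for some $e\in E_\beta$, visit $\beta\mathsf f$.
\item[(c)] Otherwise the turn of the current item ends. If a string remains in the pass, start its turn; if the pass is over and a pass remains, start the next pass and its first turn. In both cases $\beta$ \emph{acts}, and the stage ends. If all passes are over, the cycle is \emph{completed}, so that $\beta$ has no cycle in progress, and $\beta\infty$ is visited.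
\end{enumerate}
If $\eta$ is the node that acts, then at the end of the stage all $\beta$ with $\eta\prec\beta$ are \emph{initialized}: the cycle in progress and the current item of $\beta$, if any, are canceled.

We say that $\beta$ is \emph{disturbed} at stage $s$ if it is initialized or completes a cycle at $s$. In both cases an item that is current at $\beta$ at the beginning of the stage is canceled or ends. The following facts are used throughout.
\begin{enumerate}
\item[(T1)] \emph{At each stage $n$ exactly one node $\eta$ acts and exactly one item is created, with last component $n$. The visited nodes are the prefixes of $\eta$, and $|\eta|\le n-1$, so $|E_\eta|\le n$.} A stage moves past a node only if that node has a cycle in progress, and then the node has acted at an earlier stage. At most $n-1$ nodes have acted before stage $n$.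
\item[(T2)] \emph{If a node is initialized, so are its extensions. No prefix of the acting node is initialized.} Both follow from the definition of $\prec$.
\item[(T3)] \emph{A node $\beta$ completes a cycle at $s$ if and only if the acting node extends $\beta\infty$. If $\eta$ acts at $s$ and $\beta\ne\eta$ is not disturbed at $s$, then $\beta\prec\eta$ or $\eta\infty\subseteq\beta$.} The second sentence follows from the first and \eqref{eq:four}.
\item[(T4)] \emph{The node of an item $P$ acts at $t_P$ and at $n_P$ and is not disturbed at any stage in $[t_P,n_P]$}, since the cycle begun at $t_P$ is still in progress at $n_P$.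
\item[(T5)] \emph{If the turn of $P$ ends at stage $s$, then $n_P+\ell_{n_P}\le s$}, since $E_\beta\ne\emptyset$ and $\mathrm{conv}_e(s)\le s$.
\end{enumerate}

\subsection*{The true path}
Let $\mathrm{TP}$ be the infinite path with $\mathrm{TP}(m)=\infty$ if and only if $m\in\mathrm{Tot}$. For $\alpha=\mathrm{TP}{\upharpoonright}m$ we have $E_\alpha=(\mathrm{Tot}\cap[0,m))\cup\{m\}$.

\begin{lemma}\label{lem:tp}
Let $\alpha=\mathrm{TP}{\upharpoonright}m$. Then $\alpha$ is initialized finitely often and visited infinitely often. If $m\in\mathrm{Tot}$, then every item of $\alpha$ ends or is canceled, and $\alpha$ completes infinitely many cycles. If $m\notin\mathrm{Tot}$, then $\alpha$ acts and completes cycles only finitely often.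
\end{lemma}

\begin{proof}
We use induction on $m$. The root is never initialized and always visited. Assume that $\alpha$ is initialized finitely often and visited infinitely often; we prove the remaining claims for $\alpha$ and this assumption for $\mathrm{TP}{\upharpoonright}(m+1)$.

Let $m\in\mathrm{Tot}$. Then $E_\alpha\subseteq\mathrm{Tot}$, so an item that is not canceled ends at some later visit. A cycle has finitely many turns, so after the last initialization $\alpha$ completes infinitely many cycles, and $\alpha\infty$ is visited infinitely often. A prefix of $\alpha\infty$ that ends in $\mathsf f$ is a prefix of $\alpha$, so $\eta\prec\alpha\infty$ implies $\eta\prec\alpha$. Hence $\alpha\infty$ is initialized only when $\alpha$ is.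

Let $m\notin\mathrm{Tot}$. Then $\mathrm{conv}_m$ is bounded and $m\in E_\alpha$, and distinct items have distinct $n_P$, so only finitely many turns of $\alpha$ end. Every completion ends a turn. Every action ends a turn or starts a cycle, and between two starts there is a completion or an initialization. So $\alpha$ acts and completes cycles finitely often, and at almost all visits it passes to $\alpha\mathsf f$. Suppose $\eta$ acts and $\eta\prec\alpha\mathsf f$. If $\eta\mathsf f\subseteq\alpha\mathsf f$, then $\eta=\alpha$ or $\eta\prec\alpha$. If $\gamma\infty\subseteq\eta$ and $\gamma\mathsf f\subseteq\alpha\mathsf f$, then $\gamma=\alpha$ or $\eta\prec\alpha$. So $\alpha$ acts, completes a cycle or is initialized at that stage, and this happens finitely often.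
\end{proof}

\subsection*{Permanent and critical items}
An item is \emph{permanent} if it is never canceled and its turn never ends. Its node is then not disturbed and does not act at any stage after $n_P$. Permanent items are the places where an oracle may wait forever. The next lemma locates them and gives (R1).

\begin{lemma}\label{lem:perm}
Let $P$ be a permanent item with node $\beta$. There is a unique $m=m_P\notin\mathrm{Tot}$ with $\beta=\mathrm{TP}{\upharpoonright}m$ or $\beta\supseteq(\mathrm{TP}{\upharpoonright}m)\infty$. The number $j_P=|\mathrm{Tot}\cap[0,m)|$ satisfies $j_P<k$ and $D_j=F_j$ for all $j\le j_P$. For each $j$ there are only finitely many permanent items with $j_P\le j$.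
\end{lemma}

\begin{proof}
If $\beta\subset\mathrm{TP}$, then $m=|\beta|$ is not in $\mathrm{Tot}$ by Lemma~\ref{lem:tp}. Otherwise let $m$ be least with $\beta(m)\ne\mathrm{TP}(m)$, and $\alpha=\mathrm{TP}{\upharpoonright}m$. If $m\in\mathrm{Tot}$, then $\alpha\mathsf f\subseteq\beta$ and $\alpha$ completes infinitely many cycles; at each such stage the acting node $\eta$ extends $\alpha\infty$, so $\eta\prec\beta$ and $\beta$ is initialized, contrary to permanence. So $m\notin\mathrm{Tot}$ and $\alpha\infty\subseteq\beta$. The number $m$ is unique: it is $|\beta|$ if $\beta\subset\mathrm{TP}$ and the first place where $\beta$ leaves $\mathrm{TP}$ otherwise. In both cases $m\in E_\beta$ and $E_\beta\cap[0,m)=\mathrm{Tot}\cap[0,m)$, which gives the second claim.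

Fix $m\notin\mathrm{Tot}$ and $\alpha=\mathrm{TP}{\upharpoonright}m$. An item with $m_P=m$ is created at a stage at which $\alpha$ acts or, by (T3), completes a cycle. There are finitely many such stages by Lemma~\ref{lem:tp}. Finally, $j_P\le j$ implies $m_P<e_{j+1}$.
\end{proof}

A permanent item $P$ is \emph{critical} if $i_P>j_P$. By the definition of the status, $\rho_P$ is $(D_j,t_P)$-ready at time $|\rho_P|\le n_P$ for all $j<i_P$. Together with Lemma~\ref{lem:perm} this gives:
\begin{equation}\label{eq:crit}
\text{if }P\text{ is critical and }j\le j_P,\text{ then }\rho_P\text{ is }(F_j,t_P)\text{-ready at time }n_P.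
\end{equation}

\section{The waiting martingales}\label{sec:wait}

Fix an oracle $A$ and $n\ge1$, and let $(\beta,t,\rho,i,n)$ be the item created at stage $n$, with $k=|E_\beta|$. We define a function $V_n^A$, which describes what $A$ does with the money reserved for length $n$. In all cases $V_n^A(x)=1$ for $|x|\le n$. If $A\notin[\rho]$, let $V_n^A\equiv1$. If $A\in[\rho]$, search for the least $s\ge n$ such that one of the following holds:
\begin{enumerate}
\item[(W1)] $\mathrm{conv}_e(s)\ge n+\ell_n$ for all $e\in E_\beta$;
\item[(W2)] $i<k$ and $A{\upharpoonright}s$ is $(D_i,t)$-ready at time $s$;
\item[(W3)] the item has been canceled at a stage $\le s$.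
\end{enumerate}
If the search never ends, $A$ is \emph{stuck at $n$}, and $V_n^A(x)$ is undefined for $|x|>n$. If it ends at an $s$ where (W1) fails, let $V_n^A\equiv1$. If it ends at an $s$ where (W1) holds, we say that \emph{$A$ bets at $n$}. In this case, for $a\colon E_\beta\to\{0,\dots,2n\}$ and $x_0\in2^n$, let $\Gamma_a(x_0)$ be the string of length $n+\ell_n$ obtained from $x_0$ by greedy steps for $M_{E_\beta,a}$; by (W1) it can be computed. For $|x|\ge n$ and $m=\min(|x|,n+\ell_n)$ let $V_{n,a}(x)=2^{m-n}$ if $x{\upharpoonright}m\subseteq\Gamma_a(x{\upharpoonright}n)$ and $V_{n,a}(x)=0$ otherwise, and let $V_n^A(x)$ be the average of the $(2n+1)^k$ numbers $V_{n,a}(x)$. Each $V_{n,a}$ starts with capital $1$ at length $n$, bets everything on the greedy path for $\ell_n$ bits and then stops betting. So if $A$ is not stuck at $n$, then $V_n^A$ is a total martingale, computable from $A$ uniformly in $n$.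

The two lemmas below are the two outcomes of the model case. The first is the only place where incomputability of the oracle enters the proof of Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:stuck}
If $A$ is incomputable and stuck at $n$, then the item $P$ created at stage $n$ is critical, and $A\in[\rho_P]$.
\end{lemma}

\begin{proof}
The search takes place only if $A\in[\rho_P]$. The item is never canceled because (W3) never holds, and its turn never ends because (W1) holds at the stage at which a turn ends. So $P$ is permanent. Suppose $i\le j_P$. Then $i<k$ and $D_i=F_i\subseteq\mathrm{Tot}$ by Lemma~\ref{lem:perm}, so (W2) holds for all large $s$ by \eqref{eq:ready}, and the search ends. Hence $i>j_P$.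
\end{proof}

\begin{lemma}\label{lem:bet}
Let $A$ be arbitrary, and let a cycle of a node $\beta$ start at stage $t$ and be completed at stage $u$. Then $A$ bets at $n$ for some item of this cycle with last component $n$, and $t\le n<n+\ell_n\le u$.
\end{lemma}

\begin{proof}
All turns of the cycle end, so none of its items is canceled. For $1\le l\le k+1$ let pass $l$ start at stage $s_l$, let $i_l$ be the status of $A{\upharpoonright}s_l$, and let the turn of $A{\upharpoonright}s_l$ start at stage $n_l$ and end at stage $r_l$. Then $t\le n_l$, $n_l+\ell_{n_l}\le r_l\le u$ by (T5), and $r_l\le s_{l+1}$ for $l\le k$. Condition (W1) holds at $r_l$, so the search for $n_l$ ends at some $s\le r_l$. Suppose $A$ does not bet at $n_l$. Then (W1) and (W3) fail at $s$, so (W2) holds: $i_l<k$ and $A{\upharpoonright}s$ is $(D_{i_l},t)$-ready at time $s$. For $i'<i_l$ the string $A{\upharpoonright}s_l$ is $(D_{i'},t)$-ready at time $s_l$. If $l\le k$, then $s,s_l\le s_{l+1}$, so $A{\upharpoonright}s_{l+1}$ is $(D_{i'},t)$-ready at time $s_{l+1}$ for all $i'\le i_l$, that is, $i_{l+1}\ge i_l+1$. If $A$ bets at none of $n_1,\dots,n_k$, then $i_{k+1}=k$, so (W2) is not available in the last pass, and $A$ bets at $n_{k+1}$.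
\end{proof}

\section{Room for the jumps and for the greedy stretches}\label{sec:room}

The jump for a critical item $P$ will start at length $t_P$ and end at a length $\le n_P$. We now prove (R2) and (R3), for all permanent items.

\begin{lemma}\label{lem:disjoint}
The intervals $[t_P,n_P]$ of distinct permanent items are disjoint. In particular the numbers $t_P$ are distinct.
\end{lemma}

\begin{proof}
Let $P,P'$ be permanent with nodes $\beta,\beta'$ and $n_P<n_{P'}$. We show $n_P<t_{P'}$. The nodes are distinct, since $\beta$ does not act after $n_P$. Suppose $t_{P'}\le n_P$. At stage $n_P\in[t_{P'},n_{P'}]$ the node $\beta$ acts and $\beta'$ is not disturbed by (T4), so $\beta'\prec\beta$ or $\beta\infty\subseteq\beta'$ by (T3). At stage $n_{P'}>n_P$ the node $\beta'$ acts and $\beta$ is not disturbed since $P$ is permanent, so $\beta\prec\beta'$ or $\beta'\infty\subseteq\beta$. This contradicts the exclusiveness of the four cases in \eqref{eq:four}.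
\end{proof}

A cycle that starts at stage $t$ and is completed at stage $u$ is \emph{clean} if every permanent item $P$ has $n_P<t$ or $t_P\ge u$. A completed cycle of a node $\alpha$ on the true path need not be clean for the following reason: the node that acts at the completion stage $u$, or a node above it, may be in the middle of a cycle that began before $u$ and later produces a permanent item. We avoid this by choosing $u$ so that the acting node is on the true path, starts afresh, and is never initialized again.

\begin{lemma}\label{lem:clean}
Let $\alpha=\mathrm{TP}{\upharpoonright}e$ with $e\in\mathrm{Tot}$. For every $N$ there is a clean cycle of $\alpha$ that starts at a stage $t>N$.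
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tp} let $w\ge N$ be a stage at which $\alpha$ completes a cycle. Choose $\eta\subset\mathrm{TP}$ with $\alpha\infty\subseteq\eta$ and $|\eta|>w$. Let $s^*$ be the last stage at which $\eta$ is initialized, or $s^*=0$ if there is none, and let $u$ be the first stage after $s^*$ at which $\eta$ is visited. Then $u>|\eta|>w$ by (T1). At the beginning of stage $u$ the node $\eta$ has no cycle in progress, so it starts one and acts. By (T3), $\alpha$ completes a cycle at $u$; let $t$ be its start. Since $\alpha$ has no cycle in progress at the end of stage $w<u$, we have $t>w\ge N$.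

Let $P$ be permanent with node $\beta$ and $n_P\ge t$. We must show $t_P\ge u$. By Lemma~\ref{lem:tp}, $\beta\ne\alpha$, and $\alpha$ acts at $t$, so $n_P>t$.

First suppose $n_P<u$. At stage $n_P\in(t,u)$ the node $\beta$ acts and $\alpha$ is not disturbed, so $\alpha\prec\beta$ or $\beta\infty\subseteq\alpha$. Let $\alpha\prec\beta$. If $\alpha\mathsf f\subseteq\beta$, then $\gamma=\alpha$ witnesses $\eta\prec\beta$; if $\gamma\infty\subseteq\alpha$ and $\gamma\mathsf f\subseteq\beta$, then this $\gamma$ does. So $\beta$ is initialized at $u$. If $\beta\infty\subseteq\alpha\subseteq\eta$, then $\beta$ completes a cycle at $u$. In both cases $\beta$ is disturbed after $n_P$, a contradiction.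

So $n_P\ge u$. If $n_P=u$, then $P$ is the first item of the cycle that $\eta$ starts at $u$, and $t_P=u$. It remains to exclude $t_P<u<n_P$. In this case $\beta$ has a cycle in progress at the beginning of stage $u$, so $\beta\ne\eta$, and $\beta$ is not disturbed at $u$ by (T4). Hence $\beta\prec\eta$ or $\eta\infty\subseteq\beta$. If $\beta\prec\eta$, then $\eta$ is initialized at $n_P>s^*$, a contradiction. Let $\eta\infty\subseteq\beta$. Then $\eta$ is visited at $t_P<u$, so $1\le t_P\le s^*$ by the choice of $u$, and $\eta$ is initialized at $s^*$. If $t_P=s^*$, then $\beta$ acts at $s^*$ and its prefix $\eta$ is initialized, against (T2). If $t_P<s^*$, then $\beta$ is initialized together with $\eta$ at $s^*\in(t_P,n_P)$, against (T4).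
\end{proof}

\section{The set $X$ and the proof of Theorem~\ref{thm:main}}\label{sec:X}

\subsection*{The frame}
For $j\ge1$ let $\alpha_j=\mathrm{TP}{\upharpoonright}e_j$; then $E_{\alpha_j}=F_j$. Put $b_0=0$. Given $b_j$, choose by Lemmas~\ref{lem:perm} and~\ref{lem:clean} a clean cycle of $\alpha_{\max(j,1)}$, started at $t_j$ and completed at $u_j$, such that $t_j>b_j$ and $t_j>n_P$ for all critical $P$ with $j_P\le j$. Put $b_{j+1}=u_j$. Let $a(e_i)=b_i+i$ and $M_j=M_{F_j,a}$ as in Lemma~\ref{lem:crit}. We claim:
\begin{equation}\label{eq:frame}
\text{if }P\text{ is critical and }b_j\le t_P<b_{j+1},\text{ then }n_P<t_j\text{ and }j\le j_P.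
\end{equation}
The first conclusion holds because the cycle is clean and $t_P<u_j$. For the second, if $j\ge1$ and $j_P\le j-1$, then $t_P\le n_P<t_{j-1}<u_{j-1}=b_j$.

\subsection*{The construction}
We build $X$ as the union of a sequence of strings, starting with $\varepsilon$. Let $x$ be the current string and $b_j\le|x|<b_{j+1}$.
\begin{enumerate}
\item[\emph{Jump.}] Suppose $|x|=t_P$ for a critical $P$, unique by Lemma~\ref{lem:disjoint}. By \eqref{eq:frame} and \eqref{eq:crit}, $\rho_P$ is $(F_j,t_P)$-ready at time $n_P$. Also $t_P\ge1$, and $a(e_i)\le2b_j\le2t_P$ for $i\le j$. So $\mathcal P_{(x,F_j,a)}$ enumerates by step $n_P$ a pair $(\sigma,y)$ with $\sigma\subseteq\rho_P$. Take the first such pair and extend $x$ to $y_P=y$.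
\item[\emph{Greedy step.}] Otherwise make the greedy step for $M_j$.
\end{enumerate}
For a jump, Lemma~\ref{lem:cover}(i) and \eqref{eq:L} give $t_P<|y_P|\le n_P$,
\begin{equation}\label{eq:jump}
M_j(y')<(1+2^{-t_P})M_j(x)\ \text{ for }x\subseteq y'\subseteq y_P,\qquad L^A(y_P)\ge t_P\ \text{ for }A\in[\rho_P].
\end{equation}
The lengths skipped by this jump lie strictly between $t_P$ and $n_P$. By Lemma~\ref{lem:disjoint} none of them is $t_{P'}$ for a critical $P'$, and by \eqref{eq:frame} they lie strictly between $b_j$ and $t_j$. So the current string attains all lengths $t_{P'}$, $b_j$ and $t_j$, and every critical item receives its jump. By \eqref{eq:frame} again, no jump starts at a length in $[t_j,u_j)$, so between the lengths $t_j$ and $u_j$ the set $X$ makes only greedy steps for $M_j$. See Figure~\ref{fig:stage}.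

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) -- (11.5,0);
\draw[line width=2pt] (5.8,0) -- (11.5,0);
\foreach \x/\y in {0/{b_j},1/{t_P},2.6/{n_P},3.5/{t_{P'}},4.9/{n_{P'}},5.8/{t_j},7.2/{n},9.6/{n+\ell_n},11.5/{u_j=b_{j+1}}}
  \draw (\x,0.12) -- (\x,-0.12) node[below] {$\y$};
\draw[->] (1,0.15) to[bend left=60] (2.2,0.15);
\draw[->] (3.5,0.15) to[bend left=60] (4.6,0.15);
\draw[<->] (7.2,0.45) -- (9.6,0.45) node[midway,above] {predicted by $A$};
\node at (2.8,0.9) {jumps};
\end{tikzpicture}
\caption{The lengths of $X$ between $b_j$ and $b_{j+1}$. Jumps for critical items $P,P'$ stay inside the disjoint intervals $[t_P,n_P]$, $[t_{P'},n_{P'}]$, all below $t_j$. On the thick part, the clean cycle of $\alpha_j$, the set $X$ is greedy for $M_j$, and each oracle $A$ bets on some stretch $[n,n+\ell_n)$ inside it.}\label{fig:stage}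
\end{figure}

\subsection*{$X$ is computably random}
Let $\gamma_j$ be the product of the factors $1+2^{-t_P}$ over the critical $P$ with $b_j\le t_P<b_{j+1}$. Greedy steps do not increase $M_j$, so \eqref{eq:jump} gives $M_j(X{\upharpoonright}n)\le\gamma_jM_j(X{\upharpoonright}b_j)$ for $b_j\le n\le b_{j+1}$. The $t_P$ are distinct, so $\prod_j\gamma_j\le\prod_{t\ge1}(1+2^{-t})<\infty$. Lemma~\ref{lem:crit} applies.

\subsection*{Every incomputable oracle defeats $X$}
For $s\ge1$ let
\[
\Psi_s^A=\sum_{n\ge s}2^{-n}V_n^A .
\]
The terms with $n\ge|x|$ have $V_n^A(x)=1$, so $\Psi_s^A(x)$ is a finite sum plus a geometric series. Hence, if $A$ is stuck at no $n\ge s$, then $\Psi_s^A$ is a total $A$-computable martingale. Let $A$ be incomputable.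

\emph{Case 1: $A\in[\rho_P]$ for infinitely many critical $P$.} For these $P$ we have $y_P\subset X$ and $L^A(y_P)\ge t_P$ by \eqref{eq:jump}, and the $t_P$ are distinct. So $L^A$ succeeds on $X$.

\emph{Case 2: otherwise.} Choose $s\ge1$ larger than $n_P$ for every critical $P$ with $A\in[\rho_P]$. By Lemma~\ref{lem:stuck}, $A$ is stuck at no $n\ge s$. Let $j\ge1$ with $t_j\ge s$. By Lemma~\ref{lem:bet}, $A$ bets at some $n$ belonging to an item of the chosen cycle of $\alpha_j$, with $t_j\le n<n+\ell_n\le u_j$. The node of this item has $E_{\alpha_j}=F_j$, and $|F_j|\le n$ by (T1). The true weights satisfy $a(e_i)\le2b_j\le2n$ for $i\le j$, so they are among those over which $V_n^A$ averages, and $X{\upharpoonright}(n+\ell_n)=\Gamma_a(X{\upharpoonright}n)$ because $X$ is greedy for $M_j=M_{F_j,a}$ on this stretch. Since $2n+1\le2^{2n}$,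
\[
\Psi_s^A(X{\upharpoonright}(n+\ell_n))\ge2^{-n}\,\frac{2^{\ell_n}}{(2n+1)^n}\ge2^{-n+\ell_n-2n^2}=2^n .
\]
This holds for all large $j$, with $n\ge t_j>j$. So $\Psi_s^A$ succeeds on $X$, and Theorem~\ref{thm:main} is proved. \qed

\begin{remark}\label{rem:comp}
It is instructive to see where a computable $A$ escapes. Since $L^A$ does not succeed on $X$, Case~1 does not occur. The argument of Case~2 uses only that $A$ is stuck finitely often, so $A$ must be stuck at infinitely many $n$. The corresponding items are permanent, and all but finitely many are not critical: $A$ waits to become ready for a set $D_i\subseteq\mathrm{Tot}$, and some martingale $M_{D_i,a}$ blocks it forever.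
\end{remark}

\section{Strengthenings and limits}\label{sec:limits}

We recall the notions that occur in this section. A \emph{Martin-L\"of test relative to $A$} is a sequence of open sets $U_n\subseteq2^{\mathbb N}$, uniformly computably enumerable in $A$, with measure at most $2^{-n}$. It is a \emph{Schnorr test relative to $A$} if the measures are uniformly $A$-computable reals. A set $X$ is \emph{Martin-L\"of random}, respectively \emph{Schnorr random}, \emph{relative to $A$} if $X\notin\bigcap_nU_n$ for each such test. Relative to any oracle, Martin-L\"of random implies computably random, which implies Schnorr random. A set $X$ is \emph{high} if $X'\ge_T\emptyset''$, where $'$ is the Turing jump. A set $A$ is \emph{$K$-trivial} if $K(A{\upharpoonright}n)\le K(n)+O(1)$ for prefix-free Kolmogorov complexity $K$; incomputable $K$-trivial sets exist. It is \emph{computably traceable} if there is a computable $h$ such that for each $f\le_TA$ there is a computable sequence of finite sets $T_n$, given by canonical indices, with $f(n)\in T_n$ and $|T_n|\le h(n)$. Finally, $A\oplus B=\{2n:n\in A\}\cup\{2n+1:n\in B\}$.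

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] There is a family of $2^{\aleph_0}$ sets $X$ as in Theorem~\ref{thm:main}, one of them computable from $\emptyset''$, which is defeated by the fixed countable list of Turing functionals $L,\Psi_1,\Psi_2,\dots$: for each $X$ in the family and each incomputable $A$, some functional on the list, applied to $A$, gives a total martingale that succeeds on $X$.
\item[(b)] For every $B$ there is $X$, computably random relative to $B$, such that for all $A$: $X$ is computably random relative to $A\oplus B$ if and only if $A\le_TB$.
\item[(c)] No $X$ as in Theorem~\ref{thm:main} is Martin-L\"of random; every such $X$ is high.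
\item[(d)] Some computably random set that is not Martin-L\"of random is computably random relative to an incomputable $A$.
\item[(e)] In Theorem~\ref{thm:main}, ``not computably random relative to $A$'' cannot be strengthened to ``not Schnorr random relative to $A$'': every computably random set is Schnorr random relative to some incomputable $A$.
\end{enumerate}
\end{theorem}

\begin{proof}
(a) The family consists of the set $X$ of Section~\ref{sec:X}, with the choices specified next, and of the variants described after that. The functionals $L$ and $\Psi_s$ were defined without reference to $X$.

\emph{Complexity.} We have $e\in\mathrm{Tot}$ if and only if $\forall n\,\exists s\ \mathrm{conv}_e(s)\ge n$, so $\emptyset''$ computes $\mathrm{Tot}$ and $\mathrm{TP}$. Permanence of an item is a $\Pi^0_1$ property, and $j_P$ is computed from $\mathrm{TP}$, so $\emptyset''$ decides whether an item is critical. If an event of the tree construction is known to occur at finitely many stages, then $\emptyset'$ finds the last one by asking repeatedly whether there is a later one. In this way we find, for each $m<e_{j+1}$ outside $\mathrm{Tot}$, the last stage at which $\mathrm{TP}{\upharpoonright}m$ acts or completes a cycle;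 by the proof of Lemma~\ref{lem:perm} these stages bound $n_P$ for all permanent $P$ with $j_P\le j$. In the same way we find $s^*$ in the proof of Lemma~\ref{lem:clean}, while $w$, $\eta$, $u$ and $t$ are found by search from $\mathrm{TP}$. So the frame $(b_j,t_j,u_j)$ can be chosen computably in $\emptyset''$. By \eqref{eq:frame} the critical items with $b_j\le t_P<b_{j+1}$ are among the items created before stage $t_j$, so $\emptyset''$ lists them. Jumps and greedy steps are then computable, and $X\le_T\emptyset''$.

\emph{Continuum many sets.} We change the frame once, for all variants. Given $b_j$ with $j\ge1$, first choose a clean cycle of $\alpha_j$ from a stage $t'>b_j$ to a stage $u'$, and then choose $t_j,u_j$ as before with $t_j>u'$ in addition; \eqref{eq:frame} and its proof are unchanged. No interval $[t_P,n_P]$ with $P$ critical meets $[t',u')$. So the current string attains length $t'$, say as $x$, and no jump is due at a length in $[t',u')$. By Lemma~\ref{lem:ville}, the proportion of the extensions of $x$ by $j+2$ bits along which $M_j$ stays below $(1+2^{-j})M_j(x)$ is at least $2^{-j}/(1+2^{-j})\ge2^{-j-1}$, so there are at least two of them. Extend $x$ to either of the first two and continue by the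 rules of Section~\ref{sec:X}. There is room for this: the first turn of the cycle starts at $t'>b_j\ge j$ and ends by $u'$, so (T5) gives $u'-t'\ge\ell_{t'}\ge2j^2+2j\ge j+2$. Lemma~\ref{lem:crit} applies with $\gamma_j$ multiplied by $1+2^{-j}$, and the two cases at the end of Section~\ref{sec:X} are unchanged. Two different sequences of choices produce, at their first difference, distinct strings of the same length, so we obtain $2^{\aleph_0}$ sets.

(b) Relativize Sections~\ref{sec:prelim}--\ref{sec:X} to $B$. The $N_e$ now list the partial $B$-computable functions; the functions $\mathrm{conv}_e$, the procedures $\mathcal P_c$, readiness and the tree construction are $B$-computable; and $G_c^A$, $L^A$, $V_n^A$, $\Psi_s^A$ are computed from $A\oplus B$. Incomputability of $A$ was used only through Lemma~\ref{lem:cover}(ii), where Lemma~\ref{lem:narrow} now shows that uncovered oracles are $B$-computable. So $X$ is computably random relative to $B$, and not relative to $A\oplus B$ if $A\not\le_TB$. If $A\le_TB$, then $A\oplus B\equiv_TB$, and $X$ is computably random relative to $A\oplus B$.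

(c) Let $X$ be Martin-L\"of random. There are countably many tests relative to $X$, so almost every $A$ is Martin-L\"of random relative to $X$; such an $A$ is incomputable. By van Lambalgen's theorem, if $X$ is Martin-L\"of random and $A$ is Martin-L\"of random relative to $X$, then $X$ is Martin-L\"of random relative to $A$. Hence $X$ is computably random relative to $A$, and $X$ is not as in Theorem~\ref{thm:main}. A computably random set that is not Martin-L\"of random is high \cite{NST}.

(d) Let $A$ be incomputable and $K$-trivial. Then Martin-L\"of randomness relative to $A$ coincides with Martin-L\"of randomness \cite{Nies05}. By the relativized form of Schnorr's theorem that computable randomness does not imply Martin-L\"of randomness, there is $X$ that is computably random relative to $A$ but not Martin-L\"of random relative to $A$. This $X$ is computably random and not Martin-L\"of random.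

(e) Call $A$ low for Schnorr randomness if every Schnorr random set is Schnorr random relative to $A$. There are $2^{\aleph_0}$ such sets, namely the computably traceable ones \cite{TZ,KNS}, so one of them is incomputable. Every computably random set is Schnorr random, hence Schnorr random relative to this $A$.
\end{proof}

Thus the question of Section~\ref{sec:intro} has a negative answer in general, a positive answer for every Martin-L\"of random set, and by (d) a positive answer for some other computably random sets as well.

\begin{thebibliography}{9}
\bibitem{KNS} Kjos-Hanssen, Nies, and Stephan, 2005.
\bibitem{Nies05} Nies, \emph{Lowness properties and randomness}, Adv. Math., 2005.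
\bibitem{LB} Andre Nies, \emph{Logic Blog 2014}, arXiv:1504.08163 (2015).
\bibitem{NST} Nies, Stephan, and Terwijn, \emph{Randomness, relativization and Turing degrees}, JSL, 2005.
\bibitem{TZ} Terwijn and Zambella, 2001.
\end{thebibliography}
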